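# Smooth fans with specification other than the Lelek fan

The question of this talk comes from Goran Erceg, James Kelly, Judy Kennedy, Christopher Mouron, Van Nall, "The Specification Property on the Lelek Fan", arXiv:2604.22019 (2026). The Lelek fan, a certain union of arcs sharing one endpoint, is known to admit a homeomorphism with the specification property: one can prescribe finitely many pieces of orbits, separated by waiting times of bounded length, and find a single orbit that follows all of them. Is the Lelek fan the only smooth fan with such a homeomorphism? The answer is no, and already the cone over a Cantor set is a counterexample. We begin on the Cantor set itself, without the cone, where specification is easy.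

## 1. Specification on full shifts

**Definition (specification).** Let $(X,d)$ be a compact metric space and $f:X\to X$ continuous. Then $f$ has the *specification property* if for every $\varepsilon>0$ there is $N\in\mathbb N$ such that the following holds. Let $x_1,\dots,x_L\in X$ and let $a_1\le b_1<a_2\le b_2<\dots<a_L\le b_L$ be nonnegative integers with $a_{i+1}-b_i\ge N$ for $i=1,\dots,L-1$. Then there is $y\in X$ with
$$d(f^j(y),f^j(x_i))<\varepsilon\qquad\text{for all } i\in\{1,\dots,L\},\ j\in\{a_i,\dots,b_i\}.$$
If $f$ is a homeomorphism and, in addition, for every integer $p\ge b_L-a_1+N$ the point $y$ can be chosen with $f^p(y)=y$, then $f$ has *periodic specification*.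

Note that $N$ depends on $\varepsilon$ only, not on the points or on the lengths of the windows $[a_i,b_i]$. Periodic specification implies specification: take $p=b_L-a_1+N$. As a small example, the identity of a one-point space has both properties, while the identity of a space with two points $x\ne x'$ has neither: for $\varepsilon<\frac12d(x,x')$ no $y$ is within $\varepsilon$ of both.

**Lemma 1 (metrics and factors).** On compact spaces both properties are independent of the compatible metric. If $F$ and $f$ are homeomorphisms of compact metric spaces, $Q$ is a continuous surjection and $Q\circ F=f\circ Q$, then each of the two properties passes from $F$ to $f$.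

*Proof.* Two compatible metrics on a compact space are uniformly equivalent, which gives the first claim. For the second, let $\varepsilon>0$. By uniform continuity of $Q$ choose $\delta>0$ such that $\delta$-close points have $\varepsilon$-close images, and let $N$ serve $F$ and $\delta$. Given points $x_i$ and windows for $f$, choose $\tilde x_i$ with $Q(\tilde x_i)=x_i$, trace them by $\tilde y$, and put $y=Q(\tilde y)$. Since $f^j(y)=Q(F^j(\tilde y))$ and $f^j(x_i)=Q(F^j(\tilde x_i))$, the point $y$ traces the $x_i$ within $\varepsilon$; if $F^p(\tilde y)=\tilde y$ then $f^p(y)=y$. $\square$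

**Proposition 2 (full shifts).** Let $\mathcal A$ be a nonempty compact metrizable space. The shift $\sigma$ on $\Sigma=\mathcal A^{\mathbb Z}$, $(\sigma c)_n=c_{n+1}$, has periodic specification.

*Proof.* Let $d_\Sigma$ be a metric on $\Sigma$ and $\varepsilon>0$. There is $m$ such that $c_n=c'_n$ for all $|n|\le m$ implies $d_\Sigma(c,c')<\varepsilon$. Otherwise, for each $m$ there would be a pair violating this, and along a subsequence both members would converge to the same limit while staying $\varepsilon$ apart. Put $N=2m+1$. Given $c^1,\dots,c^L$, windows, and $p\ge b_L-a_1+N$, the enlarged windows $[a_i-m,b_i+m]$ are pairwise disjoint, because $a_{i+1}-b_i\ge 2m+1$, and all of them lie in the block of integers $n$ with $a_1-m\le n<a_1-m+p$. On the $i$-th enlarged window put $c_n=c^i_n$, fill the rest of the block arbitrarily, and repeat the block $p$-periodically. Then $\sigma^pc=c$. For $j\in[a_i,b_i]$ the sequences $\sigma^jc$ and $\sigma^jc^i$ agree at all indices $|n|\le m$, so $d_\Sigma(\sigma^jc,\sigma^jc^i)<\varepsilon$. $\square$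

The proof copies symbols, and the waiting time is there because closeness looks at $m$ symbols to each side. Nothing couples one symbol to the next. If $\mathcal A$ is a Cantor set then $\Sigma$ is one too, so the Cantor set has a homeomorphism with periodic specification. What changes if each point of the Cantor set is replaced by an arc, and all arcs are joined at one end? A point then also has a height on its arc, the height must be traced too, and it has a memory: it cannot be reset from one moment to the next.

## 2. Fans as unions of segments in a cone

A *continuum* is a nonempty compact connected metric space. It is *hereditarily unicoherent* if any two of its subcontinua have connected (possibly empty) intersection. The circle is not: two closed half circles can meet in exactly two points. In a hereditarily unicoherent continuum there is at most one arc between two points. Indeed, the intersection of two arcs $K,L$ from $v$ to $x$ is a connected subset of each that contains both endpoints, so it equals $K$ and $L$.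

**Definition (fan).** A *ramification point* of $X$ is a common endpoint of three arcs in $X$ that are otherwise pairwise disjoint. A *fan* is a hereditarily unicoherent, arcwise connected continuum with exactly one ramification point $v$, its *top*. We write $[v,x]$ for the unique arc from $v$ to $x$, with $[v,v]=\{v\}$. A point $e$ is an *endpoint* of $X$ if it is an endpoint of every arc in $X$ that contains it; $E(X)$ is the set of endpoints. The fan is *smooth* if $x_n\to x$ implies $[v,x_n]\to[v,x]$ in the Hausdorff metric. The *Lelek fan* is a smooth fan whose set of endpoints is dense in it; such a fan exists and is unique up to homeomorphism.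

All these notions are preserved by homeomorphisms. The letter Y is a smooth fan with three endpoints, as the next lemma confirms.

A compact metrizable space $Z$ is zero-dimensional if it has a base of clopen sets. For such $Z$ let $\operatorname{Cone}(Z)=(Z\times[0,1])/(Z\times\{0\})$, with apex $v$; it is compact metrizable. The number $t$ is the *height* of $(z,t)$, a continuous function on the cone. For $x=(z,t)$ the *segment* $[v,x]$ is the image of $\{z\}\times[0,t]$. The *Cantor fan* is $\operatorname{Cone}(C)$ with $C$ a Cantor set.

**Lemma 3 (fans in cones).** Let $Z$ be compact, metrizable and zero-dimensional. Let $X\subseteq\operatorname{Cone}(Z)$ be closed, a union of segments $[v,x]$, and suppose that it contains points $\ne v$ over at least three points of $Z$. Then $X$ is a smooth fan with top $v$, and $E(X)=\{(z,\ell(z)):\ell(z)>0\}$, where $\ell(z)=\max\{t:(z,t)\in X\}$. Moreover, if a subcontinuum $K$ of $\operatorname{Cone}(Z)$ contains $v$ and $x$, then $[v,x]\subseteq K$.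

*Proof.* **Step 1: the last claim.** It is used in everything that follows. Let $x=(z,t)\in K$ and suppose $(z,r)\notin K$ for some $0<r<t$. As $K$ is closed, there is a clopen $W\ni z$ with $(W\times\{r\})\cap K=\emptyset$. Then $K\cap(W\times(r,1])=K\cap(W\times[r,1])$ is open and closed in $K$, contains $x$ and misses $v$, contradicting connectedness.

**Step 2: subcontinua.** This lists the possible subcontinua. A connected set missing $v$ lies in $Z\times(0,1]$, and its projection to $Z$ is a connected subset of a zero-dimensional space, hence a point; so it lies in one fibre $\{z\}\times(0,1]$. A subcontinuum containing $v$ is a union of segments, by Step 1.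

**Step 3: hereditary unicoherence.** Let $K,L\subseteq X$ be subcontinua. If both contain $v$, then for each $x\in K\cap L$ the segment $[v,x]$ lies in $K\cap L$, so $K\cap L$ is connected. If, say, $K$ misses $v$, it is a point or a subarc of a fibre over some $z$. By Step 2, $L$ meets the arc $\{z\}\times[0,1]$ in a connected set, possibly empty. Two connected subsets of an arc have connected intersection.

**Step 4: one ramification point.** $X$ is compact, and it is connected and arcwise connected because it is a union of segments from $v$. The point $v$ is a ramification point, by three segments in different fibres. Let $x\ne v$. Small initial pieces of three arcs starting at $x$ avoid $v$, so by Step 2 they lie in one interval $\{z\}\times(0,1]$ and are intervals with endpoint $x$. Two of them lie on the same side of $x$, so they overlap outside $x$. Hence $x$ is not a ramification point.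

**Step 5: smoothness.** By uniqueness of arcs, the arcs $[v,x]$ of the fan $X$ are the segments. Let $x_n\to x$. If $x=v$, the heights of $x_n$ tend to $0$, so $[v,x_n]\to\{v\}$. Otherwise, for large $n$, $x_n=(z_n,t_n)$ with $z_n\to z$ and $t_n\to t>0$. Then $\{z_n\}\times[0,t_n]\to\{z\}\times[0,t]$ in the Hausdorff metric of $Z\times[0,1]$, and the uniformly continuous quotient map carries this convergence to the cone.

**Step 6: endpoints.** Let $x=(z,\ell(z))$ with $\ell(z)>0$. If $x$ were interior to an arc, a small subarc with $x$ in its interior would avoid $v$, hence lie in $\{z\}\times(0,\ell(z)]$. That is impossible, since $x$ is the largest point of this interval. Conversely, $(z,t)$ with $0<t<\ell(z)$ is interior to the arc $[v,(z,\ell(z))]$, and $v$ is interior to the union of two such arcs. $\square$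

The arcs $[v,e]$, $e\in E(X)$, are the *legs* of $X$. With $Z$ a three-point space Lemma 3 gives the letter Y. With $Z=C$ it says that the Cantor fan is a smooth fan with endpoint set $C\times\{1\}$, which is closed and not dense. So the Cantor fan is not the Lelek fan. Here is what we shall prove.

**Theorem A.** The Cantor fan admits a homeomorphism with (periodic) specification. Its endpoint set is closed and not dense, so it is a smooth fan not homeomorphic to the Lelek fan.

**Theorem B.** Let $Y$ be a smooth fan with top $v$, or an arc with a chosen endpoint $v$, in which case we put $E(Y)=\{\text{the other endpoint}\}$. Let $S\subseteq Y$ be any closed set with $E(Y)\subseteq S$. Then there is a smooth fan $X\supseteq Y$ with top $v$ and a homeomorphism $f$ of $X$ with periodic specification such that $f|_Y=\mathrm{id}$, $\overline{E(X)}$ is nowhere dense in $X$, and $\overline{E(X)}\cap Y=S$.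

**Theorem C.** There are exactly $2^{\aleph_0}$ homeomorphism types of smooth fans admitting a homeomorphism with (periodic) specification and having nowhere dense endpoint closure.

**Proposition D (dichotomy).** If a smooth fan $X$ admits a homeomorphism with specification, then either $X$ is the Lelek fan or $\overline{E(X)}$ is nowhere dense in $X$.

Theorems A–C show that the second alternative of D occurs, and with an arbitrary closed trace $S\supseteq E(Y)$ of $\overline{E(X)}$ on a prescribed pointwise fixed subfan $Y$. No complete classification is claimed.

## 3. Transitivity, finite fans, and the dichotomy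

**Lemma 4 (transitivity).** Let $f$ be a homeomorphism of $X$ with specification. For all nonempty open $U,V\subseteq X$ there is $n\ge1$ with $f^n(U)\cap V\ne\emptyset$.

*Proof.* Choose $x,z,\varepsilon$ such that $U$ and $V$ contain the $\varepsilon$-balls around $x$ and $z$. Let $N$ serve $\varepsilon$; it may be enlarged, so let $N\ge1$. Take $x_1=x$, $a_1=b_1=0$, $x_2=f^{-N}(z)$, $a_2=b_2=N$. The resulting $y$ satisfies $y\in U$ and $f^N(y)\in V$. $\square$

*Proof of Proposition D.* A homeomorphism $f$ satisfies $f(E(X))=E(X)$, hence $f(\overline{E(X)})=\overline{E(X)}$. Suppose $\overline{E(X)}$ has nonempty interior $U$ and nonempty complement $V$. Then $f^n(U)\subseteq\overline{E(X)}$ misses $V$ for all $n\ge0$, contradicting Lemma 4. So either $\overline{E(X)}=X$, and $X$ is the Lelek fan by its definition and uniqueness, or the closed set $\overline{E(X)}$ has empty interior, that is, it is nowhere dense. $\square$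

To see whether nowhere density already suffices, try a fan with finitely many legs. There $E(X)$ is finite, so it is closed and nowhere dense, yet no homeomorphism $f$ has specification. Indeed, $f$ fixes $v$ and permutes the legs. Let $m$ be the period of one leg $A\cong[0,1]$ (with $v\leftrightarrow0$) and $g=f^m|_A$, an increasing homeomorphism of $[0,1]$. Fix $0<x<1$, and let $U=\{t\in A:t>x\}$, $V=\{t\in A:0<t<x\}$; both are open in $X$, since there are only finitely many legs. If $g(x)\ge x$, then $g^i(U)\subseteq U$ for $i\ge0$, and $f^n(U)$ lies in another leg when $m\nmid n$, so $f^n(U)$ never meets $V$. If $g(x)\le x$, exchange $U$ and $V$. Either way Lemma 4 is violated. A return to a leg always moves its points by the same map. To mix heights, we need different maps at different times, and the base has to choose them.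

## 4. Two attempts over a full shift, and where the second one stops

The first thing to try on a Cantor fan $\operatorname{Cone}(\Sigma)$ over a full shift is to shift the base and leave the height alone. This is not even transitive: the sets of points with height $>\frac12$ and with height in $(0,\frac12)$ are open and invariant.

So let the symbols move the height. Write the height as a point $s$ of $\overline{\mathbb R}=[-\infty,\infty]$, with $-\infty$ at the apex and $+\infty$ at the tip, and on $\{-1,1\}^{\mathbb Z}\times\overline{\mathbb R}$ put
$$F_0(c,s)=(\sigma c,\,s+c_0).$$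
This preserves $\{s=-\infty\}$ and induces a homeomorphism of the cone. Finite heights can be steered anywhere, up to an error of $1$, by choosing symbols. Nevertheless, specification fails, and the way it fails tells us what to build.

For $i=\pm1$ the set $U_i=\{c_0=i,\ s>-\infty\}$ is open in the cone and contains the compact set $H_i=\{c_0=i,\ s\ge0\}$. The compact set $\{s=0\}$ lies in the open set $\{|s|<1\}$. Choose $\varepsilon>0$ so small that the $\varepsilon$-neighborhood of $H_i$ lies in $U_i$ for both $i$, and that of $\{s=0\}$ lies in $\{|s|<1\}$. Suppose $N\ge1$ serves $\varepsilon$, and put $T=N+2$. Let $x_1$ be any point with $s=0$ and $a_1=b_1=0$. Let $x_2=(\overline{-1},\,T+N)$ with $\overline{-1}$ the constant sequence, and $a_2=N$, $b_2=N+T$; during this window its height decreases from $T$ to $0$. Let $y$ trace both, and let $s_n$ be its height at time $n$ and $c$ its base point. Then $|s_0|<1$. The symbols $c_j$ equal $-1$ for $N\le j\le N+T$, so $s_{N+T}=s_N-T$. Also $|s_{N+T}|<1$, so $s_N>T-1=N+1$. But $s_N\le s_0+N<N+1$, a contradiction.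

Here is the exact trouble. At scale $\varepsilon$, heights above some $M$ are indistinguishable from $M$. A tracing point that has only $N$ steps to reach the window should therefore enter it at height about $M$ and wait there until the original comes down from $T$. But the symbols are visible at scale $\varepsilon$, so they must be copied, and the copied symbols force the tracing point down at once. There is no freedom left to make it wait.

Freedom that is invisible at scale $\varepsilon$ exists if each single symbol has infinitely many coordinates, because the metric then sees only finitely many of them well. The plan is to give each symbol one coordinate $\alpha_k$ for every integer $k$, and to let $\alpha_k$ govern the motion only in the interval $[k-1,k+1]$ of heights. At scale $\varepsilon$ there is then an $M$ such that the coordinates with index $\pm M$ are invisible, and those are the ones that act at heights $\pm M$, where waiting is needed.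

## 5. Local controls on the line, and steering

**The flow.** We need a one-parameter family of motions of $[-1,1]$ that fixes $\pm1$. Let $w(x)=1-|x|$ and
$$h(x)=\int_0^x\frac{du}{1-|u|}=-\operatorname{sgn}(x)\log(1-|x|),$$
an increasing homeomorphism $(-1,1)\to\mathbb R$. Put $\psi^r(x)=h^{-1}(h(x)+r)$ for $|x|<1$ and $\psi^r(\pm1)=\pm1$, for $r\in\mathbb R$; this is the flow of the field $w$. Each $\psi^r$ is an increasing homeomorphism of $[-1,1]$, and $\psi^0=\mathrm{id}$. The map $(r,x)\mapsto\psi^r(x)$ is continuous: only the points $x=\pm1$ need checking, and if $r_n\to r$ and $x_n\to1$ with $x_n<1$, then $h(x_n)+r_n\to\infty$, so $\psi^{r_n}(x_n)\to1$. The case of $-1$ is the same. Moreover,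
$$\text{if } |x|\le\tfrac12 \text{ and } |x'-x|\le\tfrac14,\text{ then } \psi^r(x)=x' \text{ for some } r\in[-1,1].\tag{1}$$
Indeed, $r=h(x')-h(x)=\int_x^{x'}du/w(u)$ works. On $[-\frac34,\frac34]$, which contains $x$ and $x'$, we have $w\ge\frac14$, so $|r|\le4|x'-x|\le1$.

**The fibre maps.** Let $D$ be a Cantor set, $\varphi:D\to[-1,1]$ a continuous surjection, and $o\in D$ with $\varphi(o)=0$. Let $I_k=[k-1,k+1]$ for $k\in\mathbb Z$. Neighboring intervals overlap, so we let the even-indexed controls act first and the odd-indexed ones second. For $\alpha=(\alpha_k)_{k\in\mathbb Z}\in D^{\mathbb Z}$ define $P_\alpha,R_\alpha:\overline{\mathbb R}\to\overline{\mathbb R}$, both fixing $\pm\infty$, by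
$$P_\alpha(k+x)=k+\psi^{\varphi(\alpha_k)}(x)\ (k\text{ even}),\qquad R_\alpha(k+x)=k+\psi^{\varphi(\alpha_k)}(x)\ (k\text{ odd}),\qquad x\in[-1,1],$$
and put $g_\alpha=R_\alpha\circ P_\alpha$. The even-indexed $I_k$ cover $\mathbb R$ and overlap only at odd integers, which $P_\alpha$ fixes. Likewise $R_\alpha$ fixes the even integers. So both are well-defined increasing homeomorphisms, and so is $g_\alpha$. If $\alpha_k=o$ for all $k$, then $g_\alpha=\mathrm{id}$.

**Joint continuity.** We need $(\alpha,s)\mapsto g_\alpha(s)$ to be continuous on $D^{\mathbb Z}\times\overline{\mathbb R}$. The map $(\alpha,s)\mapsto P_\alpha(s)$ is continuous on each set $D^{\mathbb Z}\times I_k$ with $k$ even, by continuity of $\psi$ and $\varphi$, and these sets form a locally finite closed cover of $D^{\mathbb Z}\times\mathbb R$. At $\pm\infty$: for odd $j$, $s\ge j$ implies $P_\alpha(s)\ge P_\alpha(j)=j$, and $s\le j$ implies $P_\alpha(s)\le j$, for all $\alpha$ at once. The same argument, with even $j$, works for $R$. Compose $(\alpha,s)\mapsto(\alpha,P_\alpha(s))$ with $(\alpha,u)\mapsto R_\alpha(u)$.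

**Lemma 5 (steering).** Let $M\ge1$. If $s,s'\in[-M,M]$ and $n\ge8M$, there are $\alpha^1,\dots,\alpha^n\in D^{\mathbb Z}$ with $g_{\alpha^n}\circ\dots\circ g_{\alpha^1}(s)=s'$.

*Proof.* Divide the way from $s$ to $s'$ into $n$ equal steps, each of length at most $2M/n\le\frac14$. So it suffices to treat $n=1$ with $s\in\mathbb R$ and $|s'-s|\le\frac14$. Choose $k\in\mathbb Z$ with $|s-k|\le\frac12$. By (1), $\psi^r(s-k)=s'-k$ for some $r\in[-1,1]$. Let $\alpha_k\in\varphi^{-1}(r)$ and $\alpha_i=o$ for $i\ne k$. If $k$ is even, $R_\alpha=\mathrm{id}$ and $P_\alpha(s)=s'$; if $k$ is odd, $P_\alpha=\mathrm{id}$ and $R_\alpha(s)=s'$. $\square$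

## 6. Clipping a height with one hidden coordinate

We now show that the tracing point can wait at height $\pm M$ and be released at the right moment, at the cost of changing only the coordinates of index $\pm M$. For odd $M\ge1$ let $\chi(s)=\max(-M,\min(M,s))$.

**Lemma 6 (clipping).** Let $M\ge1$ be odd. For all $\alpha\in D^{\mathbb Z}$ and $s\in\overline{\mathbb R}$ there is $\alpha'\in D^{\mathbb Z}$ with $\alpha'_k=\alpha_k$ for all $k\notin\{M,-M\}$ and
$$g_{\alpha'}(\chi(s))=\chi(g_\alpha(s)).$$

*Proof.* **Step 1: remove $P$.** The map $P_\alpha$ is increasing and fixes the odd integers $\pm M$, so $P_\alpha\circ\chi=\chi\circ P_\alpha$. Also $P_{\alpha'}=P_\alpha$ for every $\alpha'$ as in the statement, since $P$ uses only even-indexed controls. With $u=P_\alpha(s)$, we must therefore find $\alpha'$ with $R_{\alpha'}(\chi(u))=\chi(R_\alpha(u))$. Recall that $R_\alpha$ fixes the even integers $\pm(M-1)$.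

**Step 2: the middle, $|u|\le M-1$.** Then $|R_\alpha(u)|\le M-1$, so $\chi$ changes neither $u$ nor $R_\alpha(u)$, and $\alpha'=\alpha$ works.

**Step 3: the upper part, $u>M-1$.** Here only the control $\alpha_M$ matters. We have $R_\alpha(u)\ge M-1$. Put $\nu=\chi(u)=\min(u,M)$ and $\omega=\chi(R_\alpha(u))=\min(R_\alpha(u),M)$, both in $[M-1,M]$. Let
$$\theta(r)=M+\psi^r(\nu-M),\qquad r_0=\varphi(\alpha_M).$$
This is where $\nu$ goes if the control has value $r$; in particular $\theta$ is continuous, $\theta(0)=\nu$, and $\theta(r_0)=R_\alpha(\nu)$. We claim that $\omega$ lies between $\theta(0)$ and $\theta(r_0)$, inclusive.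

* Let $u\le M$. Then $\nu=u$ and $\theta(r_0)=R_\alpha(u)$. Either $R_\alpha(u)\le M$ and $\omega=\theta(r_0)$, or $R_\alpha(u)>M$ and $\theta(0)=u\le M=\omega<\theta(r_0)$.
* Let $u>M$. Then $\theta(0)=\nu=M$. Either $R_\alpha(u)\ge M$ and $\omega=M=\theta(0)$, or $\omega=R_\alpha(u)<M$ and $\theta(r_0)=R_\alpha(M)\le R_\alpha(u)=\omega<\theta(0)$.

By the intermediate value theorem $\omega=\theta(r)$ for some $r$ between $0$ and $r_0$, hence $r\in[-1,1]$. Choose $\alpha'_M\in\varphi^{-1}(r)$ and leave all other coordinates unchanged. Since $\nu\in I_M$ and $M$ is odd, $R_{\alpha'}(\nu)=\theta(r)=\omega$.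

**Step 4: the lower part, $u<-(M-1)$.** This is the mirror image and changes only $\alpha_{-M}$. $\square$

While $u\ge M+1$, we have $R_\alpha(u)\ge M+1$, so $\omega=M=\theta(0)$ and $r=0$ works: the clipped point stands still at $M$. A control value other than $0$ and $r_0$ can be needed only when the original crosses $M$.

## 7. Periodic specification for the skew product, and Theorem A

Let $B$ be a Cantor set, $\mathcal A=B\times D^{\mathbb Z}$, and $\Sigma=\mathcal A^{\mathbb Z}$, again a Cantor set. Write $c_n=(\beta_n,\alpha_n)$ with $\beta_n\in B$ and $\alpha_n\in D^{\mathbb Z}$, and define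
$$F:\Sigma\times\overline{\mathbb R}\to\Sigma\times\overline{\mathbb R},\qquad F(c,s)=(\sigma c,\ g_{\alpha_0}(s)).$$
It is continuous by Section 5 and bijective, with inverse $(c,s)\mapsto(\sigma^{-1}c,\,g_{\alpha_{-1}}^{-1}(s))$, hence a homeomorphism of a compact metrizable space. It preserves $\Sigma\times\{-\infty\}$. The factor $B$ does not influence the heights; it will be used only in Section 8.

**Proposition 7.** $F$ has periodic specification.

*Proof.* **Step 1: choose the scale.** The purpose is to find a height $M$ whose controls are invisible. Let $\kappa:\overline{\mathbb R}\to[0,1]$ be an increasing homeomorphism, $\rho(s,s')=|\kappa(s)-\kappa(s')|$, $d_\Sigma$ a metric on $\Sigma$, and use the metric $\max(d_\Sigma,\rho)$, as Lemma 1 permits. Let $\varepsilon>0$. By compactness, as in Proposition 2, there are $m,K\in\mathbb N$ such that $d_\Sigma(c,c')<\varepsilon$ whenever, for all $|n|\le m$, the symbols $c_n$ and $c_n'$ have equal $B$-coordinate and equal $D$-coordinates with indices $|k|\le K$. Choose an odd $M>K$ such that $[M,\infty]$ and $[-\infty,-M]$ have $\rho$-diameter $<\varepsilon$. Then $\rho(\chi(s),s)<\varepsilon$ for all $s$. Put $N=2m+1+8M$,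 which depends on $\varepsilon$ only.

**Step 2: enlarge the windows.** We need $m$ extra symbols on each side and must keep time for steering. Let $x_i=(c^i,s^i)$ and $a_i\le b_i$ $(1\le i\le L)$ be as in the definition, and let $p\ge b_L-a_1+N$. For $n\in\mathbb Z$ write $F^n(x_i)=(\sigma^nc^i,s^i_n)$ and $c^i_n=(\beta^i_n,\alpha^i_n)$, so that $s^i_{n+1}=g_{\alpha^i_n}(s^i_n)$. Put $l_i=a_i-m$ and $l_i'=b_i+m+1$ for $i\le L$, and $l_{L+1}=l_1+p$. Then $l_{i+1}-l_i'\ge N-2m-1=8M$ for all $1\le i\le L$: for $i<L$ because $a_{i+1}-b_i\ge N$, and for $i=L$ because $p+a_1-b_L\ge N$.

**Step 3: inside the windows, clip.** For $l_i\le n\le l_i'$ put $s_n=\chi(s^i_n)$. For $l_i\le n<l_i'$ put $c_n=(\beta^i_n,\alpha')$, where $\alpha'$ is given by Lemma 6 for $(\alpha^i_n,s^i_n)$. Then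
$$g_{\alpha'}(s_n)=g_{\alpha'}(\chi(s^i_n))=\chi(g_{\alpha^i_n}(s^i_n))=\chi(s^i_{n+1})=s_{n+1}.$$

**Step 4: between the windows, steer.** Set $s_{l_{L+1}}=s_{l_1}$. For each $i\le L$, the heights $s_{l_i'}$ and $s_{l_{i+1}}$ lie in $[-M,M]$, and there are at least $8M$ steps between them. Lemma 5 gives controls $\alpha_n$ for $l_i'\le n<l_{i+1}$ that carry the first to the second. Let $s_n$ be the intermediate heights, and choose the $B$-coordinates of these $c_n$ arbitrarily.

**Step 5: close up.** Now $c_n$ is defined for $l_1\le n<l_1+p$ and $s_n$ for $l_1\le n\le l_1+p$, with $s_{l_1+p}=s_{l_1}$. Extend both $p$-periodically. For all $n\in\mathbb Z$ the $D^{\mathbb Z}$-part $\alpha_n$ of $c_n$ satisfies $g_{\alpha_n}(s_n)=s_{n+1}$. With $c=(c_n)_{n\in\mathbb Z}$ and $y=(c,s_0)$ we get $F^n(y)=(\sigma^nc,s_n)$ for all $n$, and $F^p(y)=y$.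

**Step 6: check the tracing.** Let $a_i\le j\le b_i$. If $|n|\le m$, then $l_i\le j+n<l_i'$. So $c_{j+n}$ and $c^i_{j+n}$ have the same $B$-coordinate and the same $D$-coordinates with indices $\ne\pm M$, in particular those with $|k|\le K<M$. By the choice of $m$ and $K$, $d_\Sigma(\sigma^jc,\sigma^jc^i)<\varepsilon$. Finally $\rho(s_j,s^i_j)=\rho(\chi(s^i_j),s^i_j)<\varepsilon$. $\square$

From now on we identify $\overline{\mathbb R}$ with $[0,1]$ via $\kappa$. So $F$ is a homeomorphism of $\Sigma\times[0,1]$ over $\sigma$, with increasing fibre homeomorphisms fixing $0$ and $1$.

*Proof of Theorem A.* Since $F$ and $F^{-1}$ preserve $\Sigma\times\{0\}$, $F$ induces a homeomorphism of $\operatorname{Cone}(\Sigma)$, which is the Cantor fan. The quotient map makes it a factor of $F$, so it has periodic specification by Proposition 7 and Lemma 1. By Lemma 3, $\operatorname{Cone}(\Sigma)$ is a smooth fan with endpoint set $\Sigma\times\{1\}$, which is closed and proper, hence not dense. So $\operatorname{Cone}(\Sigma)$ is not homeomorphic to the Lelek fan. $\square$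

The problem is settled: not every smooth fan admitting a homeomorphism with the specification property is homeomorphic to the Lelek fan.

## 8. Gluing fixed fibres onto a prescribed fan: Theorem B

In $\operatorname{Cone}(\Sigma)$ the endpoint closure is the set of tips. To get more complicated closures we use that $F$ fixes many fibres pointwise. If the base point is a constant sequence whose $D$-coordinates all equal $o$, then the fibre map is the identity, and there is one such base point for each $b\in B$. An equivalence relation on a set of fixed points is respected by the map, whatever the relation is. So these fibres may be shortened and glued together freely, and we glue them into $Y$. A tip of a shortened fixed fibre lands somewhere in $Y$, possibly in the middle of a leg, and is a limit of tips of nearby moving fibres. For example, if $Y=[0,1]$ with $v=0$ and $S=\{\frac12,1\}$, the fixed fibres are all glued into the one leg $Y$, some of them reaching to $\frac12$ and the others to $1$.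

*Proof of Theorem B.* **Step 1: place $Y$ in a cone.** This makes $Y$ a union of segments. A fan is smooth if and only if it embeds in the Cantor fan (C. Eberhart, *A note on smooth fans*, Colloq. Math. 20 (1969), 89–90). So if $Y$ is a smooth fan, we may assume $Y\subseteq\operatorname{Cone}(C)$ with $C$ a Cantor set. The top of $Y$ is a ramification point of $\operatorname{Cone}(C)$, hence the apex $v$, and by Lemma 3 the subcontinuum $Y$ is a union of segments. It has points $\ne v$ over at least three points of $C$. To see this, take three arcs in $Y$ issuing from $v$ and otherwise disjoint. Each, with $v$ removed, is a connected set that lies in one fibre and has $v$ in its closure, so it contains all points of small positive height in that fibre; two of them in the same fibre would meet. Hence Lemma 3 applies to $Y$ and describes $E(Y)$. If $Y$ is an arc, take it to be a leg $[v,(c_0,1)]$ of $\operatorname{Cone}(C)$. In both cases every point of $Y$ lies on $[v,e]$ for some $e\in E(Y)\subseteq S$.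

**Step 2: parametrize $S$ by $B$.** This decides where the tip of each fixed fibre goes. Let $\tilde S\subseteq C\times[0,1]$ be the preimage of $S$, a nonempty compact set. (If $v\in S$, it contains all of $C\times\{0\}$; this does no harm.) Every nonempty compact metrizable space is a continuous image of the Cantor set (Alexandroff–Hausdorff), so there is a continuous surjection $(p,\lambda):B\to\tilde S$. Put $C'=p(B)$, a closed subset of $C$. By the end of Step 1, every point of $Y\setminus\{v\}$ has its $C$-coordinate in $C'$.

**Step 3: the fixed fibres.** For $b\in B$ let $\iota(b)\in\Sigma$ be the constant sequence with symbol $(b,(o)_{k\in\mathbb Z})$. Then $\iota$ is an embedding and $\iota(B)$ is closed. It is nowhere dense: a basic open set of $\Sigma$ restricts only finitely many coordinates, so it contains sequences that are not constant. As $\sigma$ fixes $\iota(b)$ and $g_\alpha=\mathrm{id}$ for $\alpha=(o)_{k\in\mathbb Z}$,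
$$F(\iota(b),t)=(\iota(b),t)\qquad(b\in B,\ t\in[0,1]).\tag{2}$$

**Step 4: glue the base.** Fibres that go into the same leg of $Y$ must have the same base point. Let $\Sigma'$ be the quotient of $\Sigma$ that identifies $\iota(b)$ with $\iota(b')$ iff $p(b)=p(b')$, and $q:\Sigma\to\Sigma'$ the quotient map. As a subset of $\Sigma\times\Sigma$ the relation is the union of the diagonal and the compact set $\{(\iota(b),\iota(b')):p(b)=p(b')\}$. So it is closed and $\Sigma'$ is compact metrizable. The closed set $q(\iota(B))$ is homeomorphic to $C'$ via $q(\iota(b))\leftrightarrow p(b)$, and we identify the two.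

We need $\Sigma'$ to be zero-dimensional. For compact metrizable spaces it suffices that any two points $x\ne x'$ are separated by a clopen set, and for this we look for clopen $U\subseteq\Sigma$ that are saturated (unions of classes of the relation). If $x,x'\in C'$, choose $W\subseteq C'$ clopen in $C'$ with $x\in W$, $x'\notin W$. The sets $\iota(p^{-1}(W))$ and $\iota(p^{-1}(C'\setminus W))$ are disjoint and closed in the Cantor set $\Sigma$, so some clopen $U$ contains the first and misses the second. It is saturated, and $q(U)$ separates $x$ from $x'$. If one of the points, say $x=q(c)$, is not in $C'$, choose a clopen $U\ni c$ that misses the closed set $\iota(B)\cup q^{-1}(x')$. It is saturated because points off $\iota(B)$ are their own classes. So $\Sigma'$ is zero-dimensional, and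
$$Y\subseteq\operatorname{Cone}(C')\subseteq\operatorname{Cone}(\Sigma').$$

**Step 5: set the lengths and define $X$.** By Tietze's theorem there is a continuous $\hat\lambda:\Sigma\to[0,1]$ with $\hat\lambda(\iota(b))=\lambda(b)$. Put
$$\Lambda(c)=\max\bigl(\hat\lambda(c),\ \min(1,d_\Sigma(c,\iota(B)))\bigr).$$
Then $\Lambda$ is continuous, $\Lambda\circ\iota=\lambda$, and $\Lambda>0$ off $\iota(B)$. Define
$$Q:\Sigma\times[0,1]\to\operatorname{Cone}(\Sigma'),\qquad Q(c,t)=(q(c),t\Lambda(c)),\qquad X=Q(\Sigma\times[0,1]).$$
$X$ is compact, it is the union of the segments $Q(\{c\}\times[0,1])$, and it has points $\ne v$ over the infinitely many points $q(c)$, $c\notin\iota(B)$. By Lemma 3, $X$ is a smooth fan with top $v$. Since $Q(\iota(b),t)=(p(b),t\lambda(b))$, and $(p(b),\lambda(b))$ runs over $\tilde S$,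
$$Q(\iota(B)\times\{1\})=S,\qquad Q(\iota(B)\times[0,1])=\bigcup_{x\in S}[v,x]=Y.\tag{3}$$
The last equality holds because $Y$ is a union of segments containing $S$, and every point of $Y$ lies on $[v,e]$ for some $e\in S$.

**Step 6: transport $F$ to $X$.** We check that $F$ and $F^{-1}$ respect the fibres of $Q$. We have $Q(c,t)=Q(c',t')$ iff either (i) $t\Lambda(c)=0=t'\Lambda(c')$, or (ii) $q(c)=q(c')$ and $t\Lambda(c)=t'\Lambda(c')>0$.

* In case (i), each of the two points is sent by $F^{\pm1}$ to a point with image $v$. If $t=0$, then $F^{\pm1}(c,0)$ again has second coordinate $0$. If $\Lambda(c)=0$, then $c\in\iota(B)$ and $F^{\pm1}$ fixes $(c,t)$ by (2). The same holds for $(c',t')$.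
* In case (ii), if $c\ne c'$, then $c,c'\in\iota(B)$ and $F^{\pm1}$ fixes both points. If $c=c'$, then $t=t'$ because $\Lambda(c)>0$, and the two points coincide.

Since $Q$ is a continuous surjection from a compact space onto the Hausdorff space $X$, it is a quotient map. So $F$ and $F^{-1}$ induce continuous maps of $X$, inverse to each other. We obtain a homeomorphism $f$ of $X$ with $f\circ Q=Q\circ F$. It has periodic specification by Proposition 7 and Lemma 1, and $f|_Y=\mathrm{id}$ by (2) and (3).

**Step 7: the endpoints.** We compute $\overline{E(X)}$ with Lemma 3. Over $q(c)$ with $c\notin\iota(B)$, the fan $X$ consists of the heights from $0$ to $\Lambda(c)>0$, so its endpoint there is $Q(c,1)$. Over a point of $C'$, $X$ coincides with $Y$ by (3). Hence $E(X)=Q((\Sigma\setminus\iota(B))\times\{1\})\cup E(Y)$. As $\Sigma\setminus\iota(B)$ is dense in the compact space $\Sigma$, the closure of the first set is $Q(\Sigma\times\{1\})$. The second satisfies $E(Y)\subseteq S=Q(\iota(B)\times\{1\})$. Therefore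
$$\overline{E(X)}=Q(\Sigma\times\{1\}).\tag{4}$$
If $c\notin\iota(B)$, then $Q(c,1)\notin Y$, because its height is positive and $q(c)\notin C'$. So $\overline{E(X)}\cap Y=Q(\iota(B)\times\{1\})=S$.

**Step 8: nowhere density.** Let $O\subseteq X$ be nonempty and open. The nonempty open set $Q^{-1}(O)$ contains some $(c,t)$ with $c\notin\iota(B)$ and $0<t<1$. Its image has positive height $t\Lambda(c)$ and lies over $q(c)$, whose only preimage is $c$. So $(c,t)$ is the only point that $Q$ maps to $Q(c,t)$, and $Q(c,t)\notin Q(\Sigma\times\{1\})$. By (4), the closed set $\overline{E(X)}$ does not contain $O$. $\square$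

## 9. Continuum many fans: Theorem C

The trace $S$ is at our disposal. If $Y$ is one leg, and can be recognized in $X$ topologically, then the position of $S$ in $Y$ is an invariant of $X$, and there are $2^{\aleph_0}$ positions to choose from.

*Proof of Theorem C.* **Step 1: the upper bound.** Every compact metric space embeds as a closed set in the Hilbert cube, which has a countable base and hence at most $2^{\aleph_0}$ closed subsets. So there are at most $2^{\aleph_0}$ homeomorphism types of compact metric spaces, and it suffices to find $2^{\aleph_0}$ types of fans as required.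

**Step 2: the traces.** We code a $0$–$1$ sequence by a closed set. For $\tau\in\{0,1\}^{\mathbb N}$, $\mathbb N=\{1,2,\dots\}$, let
$$S_\tau=\{1\}\cup\bigcup_{n\ge1}J_n^\tau\subset(0,1],\qquad J_n^\tau=\begin{cases}\{1-2^{-n}\}&\text{if }\tau_n=0,\\ [\,1-2^{-n},\ 1-2^{-n}+2^{-n-2}\,]&\text{if }\tau_n=1.\end{cases}$$
Since $1-2^{-n}+2^{-n-2}<1-2^{-n-1}$, these sets are pairwise disjoint and increasing in $n$. They accumulate only at $1$, so $S_\tau$ is closed. Its components, in increasing order, are $J_1^\tau<J_2^\tau<\dots<\{1\}$.

**Step 3: the fans.** Apply the construction of Section 8 with $Y=[v,(c_0,1)]\cong[0,1]$, $v\leftrightarrow0$, and $S=S_\tau$, which contains $E(Y)=\{1\}$. Call the fan $X_\tau$. By Theorem B it has a homeomorphism with periodic specification and a nowhere dense endpoint closure.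

**Step 4: recognize $Y$ in $X_\tau$.** Since $0\notin S_\tau$, we have $\tilde S=\{c_0\}\times S_\tau$. So $C'=\{c_0\}$, $\lambda>0$ on $B$, hence $\Lambda>0$ everywhere, and $v\notin\overline{E(X_\tau)}$ by (4). The legs of $X_\tau$ are $Y$ and the sets $Q(\{c\}\times[0,1])$ with $c\notin\iota(B)$. A leg of the second kind meets $\overline{E(X_\tau)}=Q(\Sigma\times\{1\})$ only in its endpoint: if $Q(c,t)=Q(c',1)$, the common height $\Lambda(c')$ is positive, so $q(c)=q(c')$, hence $c'=c$ and $t=1$. The leg $Y$ meets $\overline{E(X_\tau)}$ in $S_\tau$, an infinite set. So $Y$ is the only leg that meets $\overline{E(X_\tau)}$ in more than one point.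

**Step 5: read off $\tau$.** Let $h:X_\tau\to X_{\tau'}$ be a homeomorphism. It preserves tops, endpoints, legs and closures of endpoint sets. By Step 4 it maps $Y$ in $X_\tau$ onto $Y$ in $X_{\tau'}$, top to top. This gives an increasing homeomorphism of $[0,1]$ carrying $S_\tau$ onto $S_{\tau'}$. It maps components onto components in order, so $J^\tau_n$ onto $J^{\tau'}_n$ for each $n$. Hence $J_n^\tau$ is a single point iff $J_n^{\tau'}$ is, that is, $\tau_n=\tau'_n$ for all $n$. So the $X_\tau$ are $2^{\aleph_0}$ pairwise non-homeomorphic smooth fans with the required properties. $\square$
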